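\title{Vertex covers and the connectivity of matching complexes of 3-partite 3-graphs}

\begin{abstract}
Let $\mathcal H$ be a $3$-partite $3$-graph with at least one edge, let $\tau$ be its vertex cover number, and let $I(L(\mathcal H))$ be the independence complex of its line graph, whose faces are the matchings of $\mathcal H$. We prove that $\operatorname{conn}(I(L(\mathcal H)))+2\ge\lceil\tau/4\rceil$, and that for every value of $\tau$ this is the exact minimum. This confirms a conjecture of Haxell, Narins and Szab\'o. The proof forgets one vertex class, which leaves a bipartite multigraph whose matching complex is about twice as connected as required, and then restores the forgotten class color by color with long exact sequences. A matching that violates the constraints of $j$ colors has at least $2j$ elements, and this makes the count of degrees close up.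
\end{abstract}

\section{The question}

A \emph{hypergraph} $\mathcal H$ consists of a finite set $V(\mathcal H)$ of vertices and a multiset $E(\mathcal H)$ of subsets of $V(\mathcal H)$, the edges. It is a \emph{$3$-partite $3$-graph} if its vertex set is partitioned into classes $V_1,V_2,V_3$ and every edge has exactly one vertex in each class. The \emph{matching number} $\nu(\mathcal H)$ is the maximum number of pairwise disjoint edges. The \emph{cover number} $\tau(\mathcal H)$ is the minimum size of a (vertex) cover, that is, of a set of vertices meeting every edge. Always $\nu\le\tau$, and Aharoni's theorem (Ryser's Conjecture for $r=3$) says that $\tau\le2\nu$ for $3$-partite $3$-graphs.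

The \emph{line graph} $L(\mathcal H)$ has the edges of $\mathcal H$ as its vertices, and two of them are adjacent when they intersect; distinct copies of the same edge are distinct, adjacent vertices. The \emph{independence complex} $I(\Gamma)$ of a graph $\Gamma$ has the independent sets of $\Gamma$ as its faces. A face of $I(L(\mathcal H))$ is therefore a matching of $\mathcal H$. We write
\[
M(\mathcal H)=I(L(\mathcal H))
\]
and call it the \emph{matching complex}; the same notation is used for multigraphs.

A complex $X$ is \emph{$k$-connected} if every continuous map $S^i\to\|X\|$ with $-1\le i\le k$ extends to the ball $B^{i+1}$. Let $\operatorname{conn}(X)$ be the largest $k$ for which $X$ is $k$-connected, or $\infty$ if there is no largest one. It is convenient to shift by two and to put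
\[
\eta(X)=\operatorname{conn}(X)+2\in\{0,1,2,\dots\}\cup\{\infty\}.
\]
Thus $\eta(\emptyset)=0$, $\eta(X)\ge1$ means that $X$ is nonempty, and $\eta(X)\ge2$ that it is nonempty and connected. We write $\operatorname{conn}(L(\mathcal H))$ for $\operatorname{conn}(M(\mathcal H))$.

How does a large ratio $\tau/\nu$ influence the topology of the matching complex? This is measured by the function $f:[1,2]\to\mathbb R$,
\[
f(x)=\inf\left\{\frac{\operatorname{conn}(L(\mathcal H))+2}{\nu(\mathcal H)}\right\},
\]
where $\mathcal H$ runs over the $3$-partite $3$-graphs with at least one edge and $\tau(\mathcal H)\ge x\,\nu(\mathcal H)$. It is known that $f$ is nondecreasing, that $f(x)=1/3$ for $1\le x\le4/3$, that $f(2)=2/3$, and that $f(x)\ge x/5$ for all $x$. Haxell, Narins and Szab\'o \cite{HNS} conjecture that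
\[
f(x)\ge\frac x4\qquad\text{for every }x\in[1,2].
\]

The matching number plays no role here: the conjecture is equivalent to $\eta(M(\mathcal H))\ge\tau(\mathcal H)/4$ for every $\mathcal H$ with an edge. In one direction apply the conjecture with $x=\tau/\nu$, which lies in $[1,2]$ by Aharoni's theorem; in the other, $\tau\ge x\nu$ gives $\eta\ge\tau/4\ge x\nu/4$. So the question is how much connectivity a given cover number forces. The first instance is: which value of $\tau$ forces $M(\mathcal H)$ to be connected, so that any two edges are joined by a sequence of edges in which consecutive ones are disjoint? Four is not enough.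

\begin{example}\label{ex:B4}
Let $\mathbf a=\{a_1,a_2,a_3\}$ and $\mathbf b=\{b_1,b_2,b_3\}$ be disjoint edges with $a_i,b_i\in V_i$. For every ordered pair $i\ne j$ add the edge $\{a_i,b_j,p_{ij}\}$, where $p_{ij}$ is a new vertex in the third class. Call the result $\mathcal B_4$.

Both $\mathbf a$ and $\mathbf b$ meet all six added edges, so the segment on $\mathbf a$ and $\mathbf b$ is a component of $M(\mathcal B_4)$, and $M(\mathcal B_4)$ is disconnected: $\eta=1$.

\emph{We have $\tau(\mathcal B_4)=4$.} The vertex $p_{ij}$ lies in one edge only and can be replaced by $a_i$, so some minimum cover $K$ uses only vertices $a_i,b_j$. It covers the six pairs $a_ib_j$ with $i\ne j$, which form the $6$-cycle $a_1b_2a_3b_1a_2b_3$. Each vertex covers two of these pairs, so $|K|\ge3$, and if $|K|=3$, then $K$ consists of pairwise nonadjacent vertices of the cycle, that is, it is $\mathbf a$ or $\mathbf b$. But $\mathbf a$ misses the edge $\mathbf b$ and vice versa, so $|K|\ge4$. The set $\mathbf a\cup\{b_1\}$ is a cover.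

\emph{We have $\nu(\mathcal B_4)=3$.} Every edge contains at least two of the six vertices $a_i,b_j$, so $\nu\le3$, and the edges containing $a_1b_2$, $a_3b_1$, $a_2b_3$ are disjoint.
\end{example}

For $m$ disjoint copies of $\mathcal B_4$ we get $\tau=4m$, and $M$ is the join of $m$ disconnected complexes; we shall see in Section~\ref{sec:sharp} that $\eta=m$. So $\tau/4$ is the natural guess, and it is correct.

\begin{theorem}\label{thm:main}
Every $3$-partite $3$-graph $\mathcal H$ with at least one edge satisfies
\[
\operatorname{conn}(L(\mathcal H))+2\ \ge\ \left\lceil\frac{\tau(\mathcal H)}4\right\rceil .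
\]
Consequently $f(x)\ge x/4$ for every $x\in[1,2]$.
\end{theorem}

Since $\mathcal B_4$ has $\tau/\nu=4/3$ and $\eta/\nu=1/3$, we have $f(4/3)\le1/3$, so the constant $1/4$ cannot be improved. More is true.

\begin{theorem}\label{thm:sharp}
For every integer $t\ge1$ there is a $3$-partite $3$-graph with $\tau=t$ and $\operatorname{conn}(L)+2=\lceil t/4\rceil$.
\end{theorem}

So $\lceil\tau/4\rceil$ is the exact minimum of $\operatorname{conn}+2$ for each value of $\tau$. The proof of Theorem~\ref{thm:main} treats the classes asymmetrically and works with a larger quantity, in which a vertex of $V_1$ costs two: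
\[
w_1(\mathcal H)=\min\{\,|K|+|K\cap V_1| : K\text{ a vertex cover of }\mathcal H\,\}\ \ge\ \tau(\mathcal H).
\]

\begin{theorem}\label{thm:weighted}
Let $\mathcal H$ be a $3$-partite $3$-graph with at least one edge. Then $\tilde H_i(M(\mathcal H);\mathbb Z)=0$ for all $i\le\lceil w_1(\mathcal H)/4\rceil-2$. If moreover $\tau(\mathcal H)\ge9$ or $w_1(\mathcal H)\le8$, then
\[
\operatorname{conn}(L(\mathcal H))+2\ge\lceil w_1(\mathcal H)/4\rceil .
\]
By symmetry, any class can play the role of $V_1$.
\end{theorem}

\paragraph{Where the $4$ comes from.} Call the $V_1$-vertex of an edge its color and forget it. There remains a bipartite multigraph $B$ with $\nu(B)\ge\tau$ whose edges are colored, and $M(\mathcal H)$ is the subcomplex of $M(B)$ formed by the \emph{rainbow} matchings, those in which no color is repeated. For graphs $\eta\ge\nu/2$, so $\eta(M(B))\ge\tau/2$: a factor $2$ is lost. The second factor $2$ pays for passing to rainbow matchings. A matching in which $j$ colors are repeated has at least $2j$ elements; hence, to control degree $k-1$ of $M(\mathcal H)$, we need to control repetitions of at most $k$ colors, in degrees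 up to $2k-1$. Vanishing of the cohomology of $M(B)$ up to degree $2k-1$ follows from $\eta(M(B))\ge2k+1$, and this is what $\tau\ge4k+1$ provides.

\section{Graphs, colors and links}\label{sec:prelim}

\paragraph{Conventions.} Every complex contains the empty face, and the complex with no other face is denoted by $\emptyset$. Reduced cohomology is computed from cochains in degrees $\ge-1$, so $\tilde H^{-1}(\emptyset;A)=A$ and $\tilde H^i=0$ for $i\le-2$. An $m$-connected complex has vanishing reduced (co)homology up to degree $m$; in terms of $\eta$,
\begin{equation}\label{eq:eta}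
\tilde H^i(X;A)=0\quad\text{for all } i\le\eta(X)-2\text{ and every abelian group }A.
\end{equation}
Conversely, by Hurewicz's theorem a simply connected complex with $\tilde H_i(X;\mathbb Z)=0$ for all $i\le m$ is $m$-connected.

\begin{lemma}\label{lem:graph}
Every finite loopless multigraph $G$ satisfies $\eta(M(G))\ge\nu(G)/2$.
\end{lemma}

\begin{proof}
Let $v$ be a vertex of a graph $\Gamma$, with closed neighborhood $N[v]$. An independent set either avoids $v$ or consists of $v$ and an independent set of $\Gamma-N[v]$, so
\[
I(\Gamma)=I(\Gamma-v)\cup\bigl(v*I(\Gamma-N[v])\bigr),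
\]
and the two subcomplexes meet in $I(\Gamma-N[v])$. The second one is a cone, hence contractible. The gluing lemma (Bj\"orner \cite[Lemma 10.3]{Bj}; trivial for $m\le-1$) says that the union of two $m$-connected complexes with $(m-1)$-connected intersection is $m$-connected. Therefore
\begin{equation}\label{eq:glue}
\eta(I(\Gamma))\ge\min\{\eta(I(\Gamma-v)),\ \eta(I(\Gamma-N[v]))+1\}.
\end{equation}

We induct on the number of edges of $G$. Suppose first that $\nu(G-e)=\nu(G)$ for some edge $e$, and apply \eqref{eq:glue} to $\Gamma=L(G)$ and $v=e$. Here $\Gamma-e=L(G-e)$, and $\Gamma-N[e]$ is the line graph of $G$ with both ends of $e$ deleted, which has matching number at least $\nu(G)-2$. By induction $\eta(M(G))\ge\min\{\nu(G)/2,\ (\nu(G)-2)/2+1\}=\nu(G)/2$.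

If there is no such edge, every edge of $G$ lies in every maximum matching, so $E(G)$ is a matching. Then either $M(G)$ is a full simplex and $\eta(M(G))=\infty$, or $G$ has no edge and $\nu(G)=0$.
\end{proof}

The bound can be attained: for the $4$-cycle, $\nu=2$ and $M$ consists of two disjoint segments, so $\eta=1$.

\paragraph{Setup.} Fix $\mathcal H$ with edge set $E$. The \emph{color} of an edge is its vertex in $V_1$; let $E_c$ be the set of edges of color $c$. Deleting from each edge its color gives a bipartite multigraph $B$ on $V_2\cup V_3$, whose edge set we identify with $E$. For $C\subseteq V_1$ let $B\setminus C$ be $B$ without the edges whose colors are in $C$; we write $B\setminus c$ for $B\setminus\{c\}$. Put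
\[
X=M(B),\qquad Y=M(\mathcal H)=\{\sigma\in X: n_c(\sigma)\le1\text{ for all }c\in V_1\},
\]
where $n_c(\sigma)=|\sigma\cap E_c|$.

For $\sigma\in X$ and $C\subseteq V_1$ let $X(\sigma,C)$ be the link of $\sigma$ in $X$ restricted to colors outside $C$: the complex of all $\rho\in X$ with $\rho\cap\sigma=\emptyset$ and $\rho\cup\sigma\in X$, and with no element colored in $C$. If $B'$ denotes $B\setminus C$ with the $2|\sigma|$ ends of the edges in $\sigma$ deleted, then $X(\sigma,C)=M(B')$.

\begin{lemma}\label{lem:link}
For all $\sigma\in X$ and $C\subseteq V_1$,
\begin{gather}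
\nu(B\setminus C)\ge\tau(\mathcal H)-|C|,\qquad \nu(B\setminus C)\ge w_1(\mathcal H)-2|C|,\label{eq:konig}\\
\eta(X(\sigma,C))\ \ge\ \tfrac12\,w_1(\mathcal H)-|C|-|\sigma|.\label{eq:link}
\end{gather}
\end{lemma}

\begin{proof}
By K\"onig's theorem $B\setminus C$ has a vertex cover $K_0\subseteq V_2\cup V_3$ of size $\nu(B\setminus C)$. Then $C\cup K_0$ covers $\mathcal H$, so $\tau(\mathcal H)\le|C|+\nu(B\setminus C)$ and $w_1(\mathcal H)\le2|C|+\nu(B\setminus C)$. Deleting $2|\sigma|$ vertices lowers the matching number by at most $2|\sigma|$, so $\nu(B')\ge w_1(\mathcal H)-2|C|-2|\sigma|$, and Lemma~\ref{lem:graph} applied to $B'$ gives \eqref{eq:link}.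
\end{proof}

\section{The first case, by hand}\label{sec:first}

The main idea is visible in the first case in which connectedness is claimed. A function on $E$ that is constant on the components of $M(\mathcal H)$ can change along a segment of $X$ only if both ends have the same color. We split its coboundary in $X$ according to that color. Each part turns out to be a cocycle, hence the coboundary of a function on $E$, and this function is forced to be constant.

\begin{proposition}\label{prop:first}
If $w_1(\mathcal H)\ge5$, then $M(\mathcal H)$ is nonempty and connected.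
\end{proposition}

\begin{proof}
Since $w_1(\mathcal H)>0$, there are edges. Let $\varphi:E\to A$ be a map to an abelian group with $\varphi(e)=\varphi(f)$ whenever $e,f$ are disjoint edges of $\mathcal H$. We show that $\varphi$ is constant; with $A=\mathbb Z/2$ and $\varphi$ the indicator function of the vertex set of a component, this is the assertion. Since $\eta$ is an integer or $\infty$, \eqref{eq:link} provides three facts, the last two for every color $c$:
\begin{itemize}
\item $\eta(X)\ge5/2$, so $\eta(X)\ge3$: $X$ is connected and $H^1(X;A)=0$;
\item $\eta(M(B\setminus c))\ge3/2$, so $M(B\setminus c)$ is nonempty and connected;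
\item if $e\in E_c$, then $\eta(X(\{e\},\{c\}))\ge1/2$, so some edge $g\notin E_c$ is disjoint from $e$ in $B$.
\end{itemize}

For $e,f$ disjoint in $B$ put $\psi(e,f)=\varphi(f)-\varphi(e)$, so that $\psi=\delta\varphi$ in $X$. If $e$ and $f$ have different colors, they are disjoint in $\mathcal H$ and $\psi(e,f)=0$. Hence $\psi=\sum_c\psi_c$, where $\psi_c$ agrees with $\psi$ on pairs in $E_c$ and is zero on all other pairs.

\emph{Each $\psi_c$ is a cocycle of $X$.} Take three edges that are pairwise disjoint in $B$, and consider the sum around this triangle. Among three edges at most one color is repeated. If this color is $c$, then $\psi_c=\psi$ on all three sides, because both are zero on pairs with different colors; the sum is zero because $\psi=\delta\varphi$. Otherwise $\psi_c=0$ on all three sides.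

Since $H^1(X;A)=0$, there is $\varphi_c:E\to A$ with $\psi_c=\delta\varphi_c$. So $\varphi_c(e)=\varphi_c(f)$ whenever $e,f$ are disjoint in $B$ and not both of color $c$. By the second fact $\varphi_c$ is constant on $E\setminus E_c$, and after subtracting a constant it is zero there. If $e\in E_c$, take $g$ from the third fact: $\varphi_c(e)=\varphi_c(g)=0$. Hence $\varphi_c=0$ and $\psi_c=0$.

This holds for every $c$, so $\psi=0$, and $\varphi$ is constant because $X$ is connected.
\end{proof}

The hypothesis $w_1\ge5$ is used three times, and each time it just suffices: in degree $1$ for $X$, in degree $0$ after one color is forbidden, and in degree $-1$ after an edge of that color is selected. With $w_1=4$ the conclusion fails for $\mathcal B_4$. Indeed, $\{a_2,a_3,b_2,b_3\}$ avoids $V_1$ and is a cover: it meets $\mathbf a$ and $\mathbf b$, and it meets every edge $\{a_i,b_j,p_{ij}\}$ because $i\ne j$, so $i$ or $j$ is $2$ or $3$. Hence $w_1(\mathcal B_4)\le4$, and $w_1(\mathcal B_4)\ge\tau(\mathcal B_4)=4$.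

\section{Vanishing cohomology}\label{sec:coh}

In higher degrees several colors can be repeated at once, and cochains supported on faces with prescribed repetitions must be handled systematically. For this we need cochains on families of faces that are not subcomplexes.

\paragraph{Convex families.} Call $\mathcal S\subseteq X$ \emph{convex} if $\sigma\subseteq\theta\subseteq\rho$ with $\sigma,\rho\in\mathcal S$ implies $\theta\in\mathcal S$. Fix a linear order on $E$ and an abelian group $A$. Let $C^n(\mathcal S)$ be the group of functions from the $n$-dimensional members of $\mathcal S$ to $A$, for $n\ge-1$, and put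
\[
(\delta\varphi)(\theta)=\sum_{v\in\theta,\ \theta\setminus v\in\mathcal S}(-1)^{|\{u\in\theta:\,u<v\}|}\,\varphi(\theta\setminus v).
\]
If $\sigma\subset\rho$ are members of $\mathcal S$ with $|\rho\setminus\sigma|=2$, both faces between them belong to $\mathcal S$, and their contributions to $\delta^2$ cancel as usual. So $\delta^2=0$, and we write $H^n(\mathcal S)$ for the cohomology of $C^*(\mathcal S)$. If $\mathcal S$ is a subcomplex, then $H^n(\mathcal S)=\tilde H^n(\mathcal S;A)$.

Let $\mathcal S=\mathcal S'\sqcup\mathcal S''$, where $\mathcal S$ is convex and $\mathcal S'$ is closed under taking supersets within $\mathcal S$. Then $\mathcal S''$ is closed under taking subsets within $\mathcal S$, and both parts are convex. Extension by zero embeds $C^*(\mathcal S')$ in $C^*(\mathcal S)$ as a subcomplex, and restriction to $\mathcal S''$ is the quotient map. Hence there is a long exact sequence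
\begin{equation}\label{eq:les}
\cdots\to H^{n-1}(\mathcal S'')\to H^n(\mathcal S')\to H^n(\mathcal S)\to H^n(\mathcal S'')\to H^{n+1}(\mathcal S')\to\cdots .
\end{equation}

The families $\mathcal S(P,Q,D)$ and $\mathcal T(D,Z)$ below consist of all $\sigma\in X$ for which certain numbers $n_c(\sigma)$ lie in given intervals. As $n_c$ is monotone under inclusion, they are convex.

\paragraph{Prescribed repetitions.} We know the topology of links and of deletions of colors, by \eqref{eq:link}. The condition $n_c=0$ deletes a color and $n_c=1$ amounts to a link, but $n_c\ge2$ is neither. We reach it as what is left when $n_c=0$ and $n_c=1$ are removed from the unrestricted family. For pairwise disjoint $P,Q,D\subseteq V_1$ let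
\[
\mathcal S(P,Q,D)=\{\sigma\in X: n_c(\sigma)=0\ (c\in P),\ \ n_c(\sigma)=1\ (c\in Q),\ \ n_c(\sigma)\ge2\ (c\in D)\}.
\]

\begin{lemma}\label{lem:claim}
Let $k\ge1$ and $w_1(\mathcal H)\ge4k+1$. Then $H^n(\mathcal S(P,Q,D))=0$ whenever $n\le2k-1-|P|-|Q|$.
\end{lemma}

\begin{proof}
We induct on $|D|$, for all $P,Q$ simultaneously. Put $p=|P|$ and $q=|Q|$.

\emph{The case $D=\emptyset$.} Every member is uniquely a union $\sigma\cup\rho$, where $\sigma\in X$ has exactly one element of each color in $Q$ and no others, and $\rho\in X(\sigma,P\cup Q)$. Two members of the family that are nested have the same $\sigma$. So $C^*(\mathcal S(P,Q,\emptyset))$ is the direct sum, over all $\sigma$, of the complexes of functions on $\{\sigma\cup\rho:\rho\in X(\sigma,P\cup Q)\}$. Passing from $\rho$ to $\sigma\cup\rho$ raises the dimension by $q$ and changes the sign that belongs to the insertion of $v$ by $\varepsilon_v=(-1)^{|\{u\in\sigma:\,u<v\}|}$; multiplying the value at $\sigma\cup\rho$ by $\prod_{v\in\rho}\varepsilon_v$ removes this change. Hence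
\[
H^n(\mathcal S(P,Q,\emptyset))\cong\bigoplus_\sigma\tilde H^{n-q}(X(\sigma,P\cup Q);A).
\]
By \eqref{eq:link}, $\eta(X(\sigma,P\cup Q))\ge\frac12(4k+1)-(p+q)-q$, and since $\eta$ is an integer or $\infty$, it is at least $2k+1-p-2q$. If $n\le2k-1-p-q$, then $n-q\le2k-1-p-2q\le\eta(X(\sigma,P\cup Q))-2$, and the group vanishes by \eqref{eq:eta}.

\emph{The case $D=D'\sqcup\{c\}$.} Within $\mathcal S(P,Q,D')$ the condition $n_c\ge2$ is closed under supersets, so
\[
\mathcal S(P,Q,D')=\mathcal S(P,Q,D)\sqcup\mathcal S'',\qquad \mathcal S''=\mathcal S(P,Q\cup\{c\},D')\sqcup\mathcal S(P\cup\{c\},Q,D'),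
\]
where $\mathcal S''$ is the part with $n_c\le1$ and, within $\mathcal S''$, the part with $n_c=1$ is closed under supersets. Both decompositions are therefore of the kind required for \eqref{eq:les}. Let $n\le2k-1-p-q$. Then $n-1\le2k-1-(p+q+1)$, so by induction both parts of $\mathcal S''$ have zero cohomology in degree $n-1$, and \eqref{eq:les} gives $H^{n-1}(\mathcal S'')=0$. Also $H^n(\mathcal S(P,Q,D'))=0$ by induction. The exact sequence
\[
H^{n-1}(\mathcal S'')\to H^n(\mathcal S(P,Q,D))\to H^n(\mathcal S(P,Q,D'))
\]
shows that $H^n(\mathcal S(P,Q,D))=0$.
\end{proof}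

The accounting is as follows. Forbidding a color costs $2$ in $w_1$ and hence $1$ in $\eta$. Requiring one edge of a color costs $4$ in $w_1$, namely $2$ for the color and $2$ for the ends of the edge, and hence $2$ in $\eta$; but one of these is returned by the degree shift $n\mapsto n-q$. Either way one degree is lost, which is exactly what the connecting map in \eqref{eq:les} allows. This is why it does no harm to give the vertices of $V_1$ weight $2$.

\paragraph{From repetitions to rainbow matchings.} Now we impose $n_c\le1$ for one color after another. Each time the exact sequence trades this condition for $n_c\ge2$ in the next degree. After $j$ such trades the relevant degree is $k-1+j$. This leaves the range of Lemma~\ref{lem:claim} when $j>k$, but then the dimension of the faces comes to our aid.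

\begin{proposition}\label{prop:coh}
Let $k\ge1$ and $w_1(\mathcal H)\ge4k+1$. Then $\tilde H^{k-1}(M(\mathcal H);A)=0$ for every abelian group $A$.
\end{proposition}

\begin{proof}
For disjoint $D,Z\subseteq V_1$ let
\[
\mathcal T(D,Z)=\{\sigma\in X: n_c(\sigma)\ge2\ (c\in D),\ \ n_c(\sigma)\le1\ (c\in Z)\}.
\]
Since $\mathcal T(\emptyset,V_1)=Y=M(\mathcal H)$, it suffices to show that
\begin{equation}\label{eq:T}
H^{k-1+|D|}(\mathcal T(D,Z))=0\qquad\text{for all disjoint }D,Z\subseteq V_1 .
\end{equation}
We induct on $|Z|$, for all $D$ simultaneously.

\emph{The case $Z=\emptyset$.} Here $\mathcal T(D,\emptyset)=\mathcal S(\emptyset,\emptyset,D)$. If $|D|\le k$, then $k-1+|D|\le2k-1$, and \eqref{eq:T} holds by Lemma~\ref{lem:claim}. If $|D|\ge k+1$, every member has at least $2|D|$ elements, so its dimension is at least $2|D|-1\ge k+|D|$; there are no nonzero cochains in degree $k-1+|D|$.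

\emph{The step from $Z$ to $Z\cup\{c\}$, where $c\notin D\cup Z$.} We have $\mathcal T(D,Z)=\mathcal T(D\cup\{c\},Z)\sqcup\mathcal T(D,Z\cup\{c\})$, and the first part is closed under supersets within $\mathcal T(D,Z)$. With $n=k-1+|D|$, part of \eqref{eq:les} reads
\[
H^n(\mathcal T(D,Z))\to H^n(\mathcal T(D,Z\cup\{c\}))\to H^{n+1}(\mathcal T(D\cup\{c\},Z)).
\]
Since $n+1=k-1+|D\cup\{c\}|$, both outer groups vanish by induction, and so does the middle one.
\end{proof}

\begin{corollary}\label{cor:hom}
If $\mathcal H$ has at least one edge, then $\tilde H_i(M(\mathcal H);\mathbb Z)=0$ for all $i\le\lceil w_1(\mathcal H)/4\rceil-2$.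
\end{corollary}

\begin{proof}
Let $k=\lceil w_1(\mathcal H)/4\rceil-1$. Then $k\ge0$ and $w_1(\mathcal H)\ge4k+1$. The complex is nonempty, so $\tilde H_i=0$ for $i\le-1$. For $0\le i\le k-1$, Proposition~\ref{prop:coh} with $i+1$ in place of $k$ gives $\tilde H^i(M(\mathcal H);A)=0$ for every $A$. By the universal coefficient theorem $\tilde H^i(M(\mathcal H);A)$ maps onto $\operatorname{Hom}(\tilde H_i(M(\mathcal H);\mathbb Z),A)$. With $A=\tilde H_i(M(\mathcal H);\mathbb Z)$ this says that the identity map of $\tilde H_i(M(\mathcal H);\mathbb Z)$ is zero, so the group is zero.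
\end{proof}

\section{Simple connectivity}\label{sec:pi1}

To pass from homology to connectivity we need the fundamental group, and only from $\tau\ge9$ on, since for smaller $\tau$ Theorem~\ref{thm:main} claims no more than connectedness.

\begin{proposition}\label{prop:pi1}
If $\tau(\mathcal H)\ge9$, then $M(\mathcal H)$ is simply connected.
\end{proposition}

The plan is to turn $M(\mathcal H)$ into $M(B)$, which is simply connected by Lemma~\ref{lem:graph}, by giving each edge a color of its own, one edge $x$ at a time. Giving $x$ a new color makes it compatible with the edges $y$ that met it in its color only, and for each such $y$ a contractible piece is glued on. The gluing leaves $\pi_1$ unchanged if the complex of matchings disjoint from $x\cup y$ is nonempty and connected. Here lies the difficulty: $x\cup y$ has five vertices, and $\tau\ge9-5=4$ does not force connectedness, as $\mathcal B_4$ shows. The weighted number $w_1$ rescues us, because $w_1\ge5$ suffices by Proposition~\ref{prop:first}. This inequality holds if, in addition, the underlying bipartite graph keeps a matching of size $5$. For an arbitrary $x$ we could be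 sure only of $8-4=4$; the missing unit is gained by a good choice of $x$.

\begin{lemma}\label{lem:good}
Let $\tau(\mathcal H)\ge9$ and let $c$ be a color with $E_c\ne\emptyset$. There is $x\in E_c$ such that deleting the two ends of $x$ in $V_2\cup V_3$ from $B\setminus c$ leaves a graph with matching number at least $7$.
\end{lemma}

\begin{proof}
By \eqref{eq:konig}, $\nu(B)\ge9$ and $\nu(B\setminus c)\ge8$. If $\nu(B\setminus c)\ge9$, any $x\in E_c$ will do.

Let $\nu(B\setminus c)=8$, and let $F$ be a maximum matching of $B\setminus c$. It is not a maximum matching of $B$, so $B$ has an $F$-augmenting path; it contains an edge of $E_c$, because $F$ is maximum in $B\setminus c$. Traverse the path from one end, let $x$ be its first edge in $E_c$, let $u$ be the end of $x$ reached first, and let $P_0$ be the initial segment up to $u$, which lies in $B\setminus c$. As $x\notin F$, either $P_0$ is a single unmatched vertex $u$, or $P_0$ alternates, starts at an unmatched vertex with an edge outside $F$ and ends at $u$ with an edge of $F$. In both cases the symmetric difference $F\mathbin{\triangle}P_0$ (with the edges of $P_0$) is a matching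 of $B\setminus c$ of size $8$ that misses $u$. Deleting $u$ thus keeps the matching number at $8$, and deleting the other end of $x$ leaves at least $7$.
\end{proof}

\begin{lemma}\label{lem:R}
Let $\tau(\mathcal H)\ge9$, let $x\in E_c$ be as in Lemma~\ref{lem:good}, let $y\in E_c$ satisfy $x\cap y=\{c\}$, and let $R$ be obtained from $\mathcal H$ by deleting all edges that meet $x\cup y$. Then $M(R)$ is nonempty and connected.
\end{lemma}

\begin{proof}
A cover of $R$ together with the five vertices of $x\cup y$ covers $\mathcal H$, so $\tau(R)\ge4$. The bipartite graph $B_R$ of $R$ is $B\setminus c$ with the ends of $x$ and of $y$ deleted, so $\nu(B_R)\ge7-2=5$.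

Let $K$ be a cover of $R$. If $K\cap V_1=\emptyset$, then $K$ is a vertex cover of $B_R$ and $|K|\ge\nu(B_R)\ge5$. Otherwise $|K|+|K\cap V_1|\ge\tau(R)+1\ge5$. Hence $w_1(R)\ge5$, and Proposition~\ref{prop:first} applies to $R$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:pi1}]
Suppose that some color $c$ is carried by at least two edges, and choose $x\in E_c$ by Lemma~\ref{lem:good}. Let $\mathcal H'$ arise from $\mathcal H$ by replacing $c$ in $x$ by a new vertex $x^*$ of $V_1$. The bipartite multigraph $B$ is unchanged. Moreover $\tau(\mathcal H')\ge\tau(\mathcal H)\ge9$, since replacing $x^*$ by $c$ turns a cover of $\mathcal H'$ into a cover of $\mathcal H$ that is not larger. We show that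
\begin{equation}\label{eq:pi}
\pi_1(M(\mathcal H))\cong\pi_1(M(\mathcal H')).
\end{equation}

Let $y_1,\dots,y_m$ be the edges of $\mathcal H$ with $x\cap y_i=\{c\}$. Then $L(\mathcal H')$ arises from $L(\mathcal H)$ by deleting the adjacencies $xy_1,\dots,xy_m$. Put $G_0=L(\mathcal H)$ and $G_i=G_{i-1}-xy_i$, so $G_m=L(\mathcal H')$. The faces of $I(G_i)$ that are not in $I(G_{i-1})$ are those that contain both $x$ and $y_i$. Hence
\[
I(G_i)=I(G_{i-1})\cup T_i,\qquad T_i=\{x,y_i\}*J_i,
\]
where $\{x,y_i\}$ stands for the full segment, and $J_i$ is the independence complex of the subgraph of $G_i$ induced on the edges $e\ne x,y_i$ that are adjacent in $G_i$ neither to $x$ nor to $y_i$.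

\emph{We have $J_i=M(R)$ with $R$ as in Lemma~\ref{lem:R} for $y=y_i$.} Let $e\ne x,y_i$. If $e$ has color $c$, it is adjacent to $y_i$ in $G_i$, because only adjacencies at $x$ have been deleted. If $e$ does not have color $c$, no adjacency at $e$ has been deleted, so $e$ qualifies exactly when it is disjoint from $x\cup y_i$. Among these edges $G_i$ agrees with $L(\mathcal H)$.

So $J_i$ is nonempty and connected. The complex $T_i$ is a cone, hence contractible, and
\[
I(G_{i-1})\cap T_i=\{\emptyset,\{x\},\{y_i\}\}*J_i
\]
is the suspension of $J_i$, hence simply connected. Finally, $I(G_{i-1})$ is connected: it contains $I(G_0)=M(\mathcal H)$ and has the same vertices, and $M(\mathcal H)$ is connected by Proposition~\ref{prop:first}, as $w_1(\mathcal H)\ge\tau(\mathcal H)\ge9$. By the Seifert--van Kampen theorem $\pi_1(I(G_i))\cong\pi_1(I(G_{i-1}))*\pi_1(T_i)\cong\pi_1(I(G_{i-1}))$. For $i=1,\dots,m$ this proves \eqref{eq:pi}.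

Passing from $\mathcal H$ to $\mathcal H'$ lowers $\sum_c\max(|E_c|-1,0)$ by one, and $\tau\ge9$ persists. So we may repeat the step until all edges have different colors. Then the matching complex is $M(B)$, and $\eta(M(B))\ge\nu(B)/2\ge9/2$ by Lemma~\ref{lem:graph} and \eqref{eq:konig}; in particular $M(B)$ is simply connected. By \eqref{eq:pi}, applied at each step, $\pi_1(M(\mathcal H))$ is trivial. As $M(\mathcal H)$ is nonempty and connected, it is simply connected.
\end{proof}

\section{Proofs of Theorems~\ref{thm:main} and~\ref{thm:weighted}}

\begin{proof}[Proof of Theorem~\ref{thm:weighted}]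
The statement on homology is Corollary~\ref{cor:hom}. For the second part let $k=\lceil w_1(\mathcal H)/4\rceil-1$; we must show that $M(\mathcal H)$ is $(k-1)$-connected. If $w_1(\mathcal H)\le4$, then $k=0$, and $M(\mathcal H)$ is nonempty. If $5\le w_1(\mathcal H)\le8$, then $k=1$, and $M(\mathcal H)$ is connected by Proposition~\ref{prop:first}. If $w_1(\mathcal H)\ge9$, then $\tau(\mathcal H)\ge9$ by assumption. So $M(\mathcal H)$ is simply connected by Proposition~\ref{prop:pi1}, its reduced homology vanishes up to degree $k-1$, and Hurewicz's theorem applies.
\end{proof}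

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Recall that $w_1(\mathcal H)\ge\tau(\mathcal H)$. If $\tau(\mathcal H)\ge9$, Theorem~\ref{thm:weighted} gives $\operatorname{conn}(L(\mathcal H))+2\ge\lceil w_1(\mathcal H)/4\rceil\ge\lceil\tau(\mathcal H)/4\rceil$. If $5\le\tau(\mathcal H)\le8$, then $\lceil\tau(\mathcal H)/4\rceil=2$, and $M(\mathcal H)$ is connected by Proposition~\ref{prop:first}. If $\tau(\mathcal H)\le4$, it is enough that $M(\mathcal H)$ is nonempty.

Now let $x\in[1,2]$ and $\tau(\mathcal H)\ge x\,\nu(\mathcal H)$. Then $\operatorname{conn}(L(\mathcal H))+2\ge\tau(\mathcal H)/4\ge x\,\nu(\mathcal H)/4$. Dividing by $\nu(\mathcal H)\ge1$ and taking the infimum gives $f(x)\ge x/4$.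
\end{proof}

\section{Sharpness}\label{sec:sharp}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
We first give blocks $\mathcal B_s$ with $\tau(\mathcal B_s)=s$ and disconnected $M(\mathcal B_s)$ for $s=1,2,3,4$.
\begin{itemize}
\item $\mathcal B_1$ consists of two copies of one edge. Then $\tau=1$, and $M(\mathcal B_1)$ is two points.
\item $\mathcal B_2$ has two vertices $1,2$ in each class and the edges $111,122,212,221$, where the position indicates the class. Any two edges agree in exactly one position, so $M(\mathcal B_2)$ is four points. Each vertex lies in only two of the four edges, and the two vertices of a class form a cover, so $\tau=2$.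
\item $\mathcal B_4$ is the hypergraph of Example~\ref{ex:B4}.
\item $\mathcal B_3$ is $\mathcal B_4$ without the edge $\mathbf b$. Now $\mathbf a$ is a cover, and the $6$-cycle in Example~\ref{ex:B4} still requires three vertices, so $\tau=3$. The edge $\mathbf a$ meets all other edges, so it is an isolated point of $M(\mathcal B_3)$.
\end{itemize}

Write $t=4(m-1)+s$ with $1\le s\le4$, so that $m=\lceil t/4\rceil$. Let $\mathcal H$ be the disjoint union of $m-1$ copies of $\mathcal B_4$ and one copy of $\mathcal B_s$. Then $\tau(\mathcal H)=t$. A matching of $\mathcal H$ is a union of matchings of the blocks, so $M(\mathcal H)$ is the join of $m$ complexes with $\tilde H_0(\,\cdot\,;\mathbb Q)\ne0$. The K\"unneth formula for joins over a field reads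
\[
\tilde H_{n+1}(X_1*X_2;\mathbb Q)\cong\bigoplus_{i+j=n}\tilde H_i(X_1;\mathbb Q)\otimes\tilde H_j(X_2;\mathbb Q),
\]
so each further block raises the degree by one, and $\tilde H_{m-1}(M(\mathcal H);\mathbb Q)\ne0$. Hence $M(\mathcal H)$ is not $(m-1)$-connected, and $\operatorname{conn}(L(\mathcal H))+2\le m=\lceil t/4\rceil$. The reverse inequality is Theorem~\ref{thm:main}.
\end{proof}

The hypothesis of Proposition~\ref{prop:coh} cannot be relaxed to $w_1\ge4k$ for any $k\ge1$. The number $w_1$ is additive over disjoint unions, and $w_1(\mathcal B_4)=4$, as noted after Proposition~\ref{prop:first}. So $k$ disjoint copies of $\mathcal B_4$ have $w_1=4k$, while $\tilde H_{k-1}(M;\mathbb Q)\ne0$, and therefore also $\tilde H^{k-1}(M;\mathbb Q)\ne0$.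

\begin{thebibliography}{9}

\bibitem{Bj}
Bj\"orner, \emph{Topological methods}.

\bibitem{HNS}
Penny Haxell, Lothar Narins, Tibor Szab\'o, \emph{Extremal Hypergraphs for Ryser's Conjecture: Home-Base Hypergraphs}, arXiv:1401.0171 (2014).

\end{thebibliography}
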